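# The density of ones in the discrete Bak–Sneppen model

## 1. Three vertices, and the range $p>2/3$

Fix an integer $n\ge 3$ and $p\in[0,1]$, and write $q=1-p$. The vertices of a circle are labelled by $\mathbb Z_n$, and each carries a value $0$ or $1$. For a vertex $x$ let $N_x=\{x-1,x,x+1\}$.

**Definition (discrete Bak–Sneppen chain).** At each step pick a vertex $i$ uniformly among the vertices with value $0$; if there are none, pick $i$ uniformly among all vertices. Replace the three values on $N_i$ by independent Bernoulli$(p)$ variables and keep all others.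

We follow the set $\eta\subset\mathbb Z_n$ of zeros. A step picks a uniform point $i$ of $\eta$ (of $\mathbb Z_n$ if $\eta=\emptyset$), and then each of the three points of $N_i$ is put into the new $\eta$ independently with probability $q$.

For $p\in(0,1)$ the chain is irreducible and aperiodic. From every state we reach "all ones" by always writing ones, and all ones has a self-loop. From all ones we reach all zeros by picking $1,2,\dots,n-2$ in turn and writing zeros. From all zeros we reach any target state by picking $i=1,\dots,n-2$ in turn: at step $i$ write the target value at $i-1$ and zeros at $i,i+1$, except that at $i=n-2$ all three target values are written. So there is a unique stationary law $\pi^{(n)}$. For $p=0$ (resp. $p=1$) all zeros (resp. all ones) is absorbing and is reached from every state, and $\pi^{(n)}$ is the point mass there. Let $\nu^{(n)}(p)$ be the stationary probability that a given vertex has value $1$. By rotation symmetry it does not depend on the vertex, and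
$$\rho_n:=1-\nu^{(n)}(p)=\frac1n E_{\pi^{(n)}}|\eta| .$$

**The case $n=3$.** Every step resamples all three vertices, so $\pi^{(3)}$ is a product of Bernoulli$(p)$ laws and $\nu^{(3)}(p)=p$.

For large $n$ there is an easy range of $p$.

**Proposition 1.1.** If $p>2/3$, then $E_{\pi^{(n)}}|\eta|\le \frac{9}{2(3p-2)}$ for every $n$. Hence $\nu^{(n)}(p)\to1$.

*Proof.* Let $\Delta$ be the change of $|\eta|$ in one step, so $|\Delta|\le3$. The expected number of zeros on the resampled triple is $3q$ afterwards. If $\eta\ne\emptyset$, there was at least one zero on it before, so $E[\Delta\mid\eta]\le 3q-1$. Now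
$$E\big[(|\eta|+\Delta)^2-|\eta|^2\,\big|\,\eta\big]=2|\eta|\,E[\Delta\mid\eta]+E[\Delta^2\mid\eta]\le 2(3q-1)|\eta|+9,$$
which also holds for $\eta=\emptyset$, since then the first term is zero. Under $\pi^{(n)}$ the left side has mean $0$, so $2(1-3q)E_{\pi^{(n)}}|\eta|\le9$, and $1-3q=3p-2$. $\square$

**What changes in general?** The problem, taken from Stanislav Volkov, "Rigorous upper bound for the discrete Bak-Sneppen model", arXiv:2003.00222 (2020), is to prove or disprove the following.

* (a) The limit $\nu(p)=\lim_{n}\nu^{(n)}(p)$ exists.
* (b) $\nu$ is non-decreasing on $[0,1]$.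
* (c) There is $p_c\in[0,1]$ with $\nu(p)=1$ for $p>p_c$ and $\nu(p)<1$ for $p<p_c$.
* (d) $0<p_c<1$.

For $p\le 2/3$ the proof above stops at the line $E[\Delta\mid\eta]\le3q-1$: an isolated zero is replaced on average by $3q\ge1$ zeros. For crowded $\eta$ the drift is negative, but to exploit this we would have to know how many zeros surround the picked zero. Stationarity of $|\eta|$ says exactly that the mean number of zeros on the picked triple is $3q$. This is a statement about neighbors of a picked zero, not about the density, and the system of such equations does not close.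

The second thing one would try is monotonicity: couple two copies so that the one with more zeros keeps more zeros. This is impossible. Take $n\ge6$, $\eta=\{0,4\}$ and $\eta'=\{0,1,4\}$. From $\eta$, vertex $0$ is resampled with probability $\frac12$, so it is a zero after one step with probability $1-\frac p2$. From the larger set $\eta'$ it is resampled with probability $\frac23$, so it is a zero with probability $1-\frac{2p}3$, which is smaller when $p>0$. Extra zeros ring extra bells, and each bell may destroy zeros nearby.

The way out is a different random set, larger than $\eta$, which is monotone and of which $\eta$ is a random thinning.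

## 2. The threshold contact process and the two theorems

**Definition (threshold contact process).** On $\mathbb Z$ or $\mathbb Z_n$, $A_t$ is the set-valued Markov process in which each $x\in A_t$ is removed at rate $p$, and each $x\notin A_t$ with at least one neighbor in $A_t$ is added at rate $q$. We write $A^B$ for the process started from $B$, and on $\mathbb Z$
$$\theta_t(p)=P(A^{\{0\}}_t\neq\emptyset),\qquad \theta(p)=\lim_{t\to\infty}\theta_t(p)=P(A^{\{0\}}\text{ survives}).$$

For example, from $\{0\}$ the process dies at rate $p$ and becomes $\{-1,0\}$ or $\{0,1\}$ at rate $q$ each. From $\{-1,1\}$ the site $0$ is added at rate $q$, not $2q$: two occupied neighbors count as one. Clearly $\theta(0)=1$ and $\theta(1)=0$.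

**Theorem 1.** For every $p\in[0,1]$, $\lim_n\nu^{(n)}(p)=\nu(p):=1-(1-p)\theta(p)$. Moreover $\theta$ is non-increasing, and $p_c:=\sup\{p:\theta(p)>0\}$ satisfies $0<p_c\le\frac12$. Hence (a)–(d) hold.

**Theorem 2.**
1. $\theta(p_c)=0$; $\nu$ is continuous on $[0,1]$, strictly increasing on $[0,p_c]$, and $\nu(p)=1$ exactly for $p\in[p_c,1]$.
2. Let $\lambda_c^{CP}$ be the critical value of the basic contact process on $\mathbb Z$ (infection rate $\lambda$ per infected neighbor, recovery rate $1$). Then $\frac1{1+2\lambda_c^{CP}}\le p_c\le\frac1{1+\lambda_c^{CP}}$. With $\lambda_c^{CP}\le2$ (Holley–Liggett, Ann. Probab. 6 (1978)) this gives $p_c\ge\frac15$.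
3. For $p\in(0,1)$, under $\pi^{(n)}$ the fraction of zeros converges in probability to $(1-p)\theta(p)$.

Since $\nu^{(n)}(0)=0$ and $\nu^{(n)}(1)=1$, the limit formula is trivial for $p=0,1$. **From now on $p\in(0,1)$ unless stated otherwise.**

## 3. Postponing the values: an exact formula for $\rho_n$

First put the chain in continuous time. Let $(\eta_s)$ be the chain on subsets of $\mathbb Z_n$ in which each $x\in\eta$ *rings* at rate $1$; when $x$ rings, membership of each point of $N_x$ is resampled as independent Bernoulli$(q)$. The state $\emptyset$ is absorbing. Away from $\emptyset$, the states at successive rings form the Bak–Sneppen chain.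

Right after a ring at $x$, the three points of $N_x$ are independent coin flips, and nobody needs their values yet. So do not look at them: keep a set $\zeta$ of points whose values are still hidden, each a zero with probability $q$ independently, all points outside $\zeta$ being ones. Let *every* point of $\zeta$ carry a rate-$1$ bell, and when the bell of $x\in\zeta$ rings, look at $x$. With probability $q$ it is a zero; the ring is genuine, and all of $N_x$ becomes hidden. With probability $p$ it is a one; nothing happens to $\eta$, but $x$ is now known to be a one and leaves $\zeta$.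

**Definition (the process $\zeta$, thinning).** On $\mathbb Z$ or $\mathbb Z_n$, $\zeta_t$ is the process in which, for each $x\in\zeta_t$, $x$ is removed at rate $p$ and $\zeta_t$ becomes $\zeta_t\cup N_x$ at rate $q$. For $\zeta\subset\mathbb Z_n$ let $\Lambda(\zeta,\cdot)$ be the law of the random subset of $\zeta$ that keeps each point independently with probability $q$, and $(\Lambda f)(\zeta)=\sum_\eta\Lambda(\zeta,\eta)f(\eta)$.

For example, $\Lambda(N_x,\cdot)$ is the law of the zeros after one step from "all ones" with pick $x$. Since $|\eta|$ is Binomial$(|\zeta|,q)$ under $\Lambda(\zeta,\cdot)$,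
$$\Lambda|\cdot|(\zeta)=q|\zeta|,\qquad \Lambda|\cdot|^2(\zeta)=q^2|\zeta|^2+pq|\zeta|.\tag{3.1}$$

**Lemma 3.1.** Let $\zeta_0=B\subset\mathbb Z_n$ and let $\eta_0$ have law $\Lambda(B,\cdot)$. Then $Ef(\eta_s)=E(\Lambda f)(\zeta_s)$ for all $s\ge0$ and all $f$.

*Proof.* Put independent rate-$1$ Poisson clocks at all points of $\mathbb Z_n$. Build a pair $\eta_s\subset\zeta_s$, starting from $B$ and a thinning of $B$. When the clock of $x$ rings:

* if $x\notin\zeta$, nothing happens;
* if $x\in\eta$, replace $\zeta$ by $\zeta\cup N_x$ and resample $\eta$ on $N_x$ with fresh Bernoulli$(q)$ bits;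
* if $x\in\zeta\setminus\eta$, remove $x$ from $\zeta$ and leave $\eta$ unchanged.

The inclusion $\eta\subset\zeta$ is preserved. Only rings at points of $\eta$ affect $\eta$, so $\eta$ alone is the continuous-time chain above.

Let $\mathcal H_k$ record the times and places of the first $k$ rings and the set $\zeta$ after each of them. We claim that, given $\mathcal H_k$, the law of $\eta$ after the $k$-th ring is $\Lambda(\zeta,\cdot)$ with $\zeta$ the set after that ring. For $k=0$ this is the assumption. Suppose it holds for $k-1$. The time and place $x$ of the next ring are independent of the past, so given them as well, $\eta$ before the ring is a thinning of $\zeta$. If $x\notin\zeta$ there is nothing to do. If $x\in\zeta$, then $x\in\eta$ with probability $q$, independently of the other bits. If $x\in\eta$, the bits on $\zeta\setminus N_x$ are untouched independent Bernoulli$(q)$ bits and those on $N_x$ are fresh, so $\eta$ is a thinning of $\zeta\cup N_x$. If $x\notin\eta$, the bits on $\zeta\setminus\{x\}$ are untouched, so $\eta$ is a thinning of $\zeta\setminus\{x\}$. Which alternative occurred can be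 read off from the new $\zeta$, so this is the claim for $k$. The computation also shows that, whatever the past $\mathcal H_{k-1}$, a ring at $x\in\zeta$ leads to $\zeta\cup N_x$ with probability $q$ and to $\zeta\setminus\{x\}$ with probability $p$. So $\zeta$ alone is the process of the definition.

The ring times after the $k$-th are independent of $\eta$ given $\mathcal H_k$. So on the event of exactly $k$ rings up to $s$ the law of $\eta_s$ given $\mathcal H_k$ is $\Lambda(\zeta_s,\cdot)$. Sum over $k$. $\square$

From now on, on $\mathbb Z_n$, $\zeta_t:=\zeta^{N_0}_t$, $\tau=\tau_n:=\inf\{t:\zeta_t=\emptyset\}$ and $M_k:=E\int_0^\infty|\zeta_t|^k\,dt$. From any state, $\zeta$ dies within unit time with probability bounded below, so $\tau$ has an exponential tail and $M_k<\infty$.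

**Proposition 3.2.** $\displaystyle\rho_n=\frac{q\,(qM_2+pM_1)}{n\,(1+qM_1)}$, and for every rotation-invariant $F$ on subsets of $\mathbb Z_n$,
$$E_{\pi^{(n)}}[F(\eta);\eta\ne\emptyset]=\frac{E\int_0^{\infty}\Lambda\big(F\,|\cdot|\big)(\zeta_s)\,ds}{1+qM_1},\qquad \pi^{(n)}(\emptyset)=\frac1{1+qM_1}.\tag{3.2}$$

*Proof.* Let $\sigma\ge1$ be the return time of the discrete chain $\eta(t)$ to $\emptyset$. By the cycle formula for stationary laws, $E_{\pi^{(n)}}[F(\eta);\eta\neq\emptyset]=E_\emptyset\big[\sum_{1\le t<\sigma}F(\eta(t))\big]/E_\emptyset\sigma$. From $\emptyset$, $\eta(1)$ has law $\Lambda(N_i,\cdot)$ with $i$ uniform. For $1\le t<\sigma$ the chain lists the states of $(\eta_s)$, started from that law, at successive rings, and in a state $\eta\neq\emptyset$ the mean time to the next ring is $1/|\eta|$. Hence, for each function $g$,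
$$E\int_0^\infty g(\eta_s)1_{\eta_s\ne\emptyset}\,ds=E_\emptyset\sum_{1\le t<\sigma}\frac{g(\eta(t))}{|\eta(t)|}.$$
With $g=F|\cdot|$ the right side is $E_\emptyset\sum_{1\le t<\sigma}F(\eta(t))$; with $g=|\cdot|$ it is $E_\emptyset\sigma-1$. By Lemma 3.1 and rotation invariance (start from $N_0$ instead of $N_i$) the left sides are $E\int\Lambda(F|\cdot|)(\zeta_s)ds$ and $E\int q|\zeta_s|ds=qM_1$. So $E_\emptyset\sigma=1+qM_1$, which gives (3.2). With $F=|\cdot|$ and (3.1), $n\rho_n=(q^2M_2+pqM_1)/(1+qM_1)$. $\square$

**Check for $n=3$.** Here $N_0$ is everything. In a state of size $k$ the total event rate is $k$; an event removes a point with probability $p$ and refills to size $3$ with probability $q$. Let $v_k$ be the expected number of visits to size $k$. Then $v_2=pv_3$, $v_1=pv_2$ and $pv_1=1$, so $v_k=p^{-k}$. A visit lasts $1/k$ on average, so $M_1=p^{-1}+p^{-2}+p^{-3}$ and $M_2=p^{-1}+2p^{-2}+3p^{-3}$. One finds $qM_2+pM_1=3p^{-3}$ and $1+qM_1=p^{-3}$, so $\rho_3=q$, as it should be.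

## 4. Marks, paths and time reversal

We now build $\zeta$ and $A$ from the same kind of random picture. Let $V=\mathbb Z$ or $\mathbb Z_n$. At each site put independent Poisson processes of *$\delta$-marks* (rate $p$) and *$\beta$-marks* (rate $q$) on the time axis. For $V=\mathbb Z_n$ we also use the *cover*: $\mathbb Z$ with the $n$-periodic lift of the marks. Almost surely no two marks are simultaneous (on the cover: except translates by $n\mathbb Z$). $\mathcal F_t$ is generated by the marks up to time $t$.

**Definition (paths).** A path on $[s,t]$ is a right-continuous step function $\gamma$ with finitely many jumps, all to nearest neighbors, with no $\delta$-mark at $(\gamma(u),u)$ for $u\in(s,t]$. It is a *$\zeta$-path* if it jumps $x\to x\pm1$ only at $\beta$-marks located at $x$, the departure site. It is an *$A$-path* if it jumps $x\to x\pm 1$ only at $\beta$-marks located at the arrival site. For $X\in\{\zeta,A\}$, $X^B_t$ is the set of endpoints at time $t$ of $X$-paths started from $B\times\{0\}$.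

These are the processes defined before: for $\zeta$, a $\beta$-mark at $x\in\zeta$ adds $N_x$; for $A$, a $\beta$-mark at $x$ adds $x$ if a neighbor is present. For example, if the only mark up to time $2$ is a $\beta$-mark at site $0$ at time $1$, then $\zeta_2^{\{0\}}=\{-1,0,1\}$, $A_2^{\{0\}}=\{0\}$ and $A_2^{\{1\}}=\{0,1\}$.

Both processes satisfy $X^{B\cup C}=X^B\cup X^C$, hence are monotone in $B$. They are increasing in the $\beta$-marks and decreasing in the $\delta$-marks. When $p$ grows, there are more $\delta$-marks and fewer $\beta$-marks in an obvious coupling. Hence **$\theta_t$ and $\theta$ are non-increasing in $p\in[0,1]$**.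

**Time reversal.** A $\zeta$-path run backwards in time jumps onto the site of the $\beta$-mark: it is an $A$-path. The reversed marks have the same law, so
$$P(\zeta^B_t\cap C\ne\emptyset)=P(A^C_t\cap B\neq\emptyset).\tag{4.1}$$

**Lemma 4.1 (crossing).** Let $\gamma_1,\gamma_2$ be $X$-paths of the same type on $[s,t]$, on $\mathbb Z$ or on the cover, with $\gamma_1(s)<\gamma_2(s)$ and $\gamma_1(t)\ge\gamma_2(t)$. Then $\gamma_1(u)=\gamma_2(u)$ for some $u$, and following one path before $u$ and the other from $u$ on is an $X$-path.

*Proof.* The last statement is clear: at time $u$ the spliced path makes the legal move of the first path and then continues legally. For the first it suffices that, at a mark time, strict order either is kept or becomes equality.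

*Type $\zeta$.* Only paths at marked sites move, by one step. If both move, they are either at the same site, excluded by strict order, or at distinct marked sites, hence at distance $\ge n\ge3$, and order is kept. If only one moves, by one step, the difference drops by at most $1$.

*Type $A$.* A path moves only onto a marked site next to it; a path at a marked site stays, because its neighbors are unmarked ($n\ge3$). Let $\gamma_1<\gamma_2$ before the mark. If $\gamma_1$ moves up to a marked site $z$, then $\gamma_2\ge z$ before. If $\gamma_2=z$ it stays, and we get equality; if $\gamma_2\ge z+1$ it ends at a site $\ge z$. If $\gamma_1$ does not move up but $\gamma_2$ moves down to $z'=\gamma_2-1\ge\gamma_1$, the order is kept or becomes equality. Otherwise $\gamma_1$ does not move up and $\gamma_2$ does not move down, and the order is kept. $\square$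

**Growth.** On $\mathbb Z$ or $\mathbb Z_n$ the set of sites visited up to time $t$ by $A^{\{x\}}$ is an interval (arc) that gains single sites, only at its two ends, at total rate $\le2q$. So its size is stochastically at most $1+\mathrm{Poisson}(2qt)$. For $\zeta$ started from $N_0$ the visited arc gains single sites at $\beta$-marks at its two ends, and the bound is $3+\mathrm{Poisson}(2qt)$.

**Edges.** On $\mathbb Z$ let $\sup B<\infty$ and $|B|=\infty$. Almost surely $X^B_t\neq\emptyset$ for all $t$, since for each $t$ infinitely many sites of $B$ have no $\delta$-mark up to time $t$. The right edge $e=\sup X_t^B$ jumps up only by $1$, exactly at $\beta$-marks at $e$ (type $\zeta$), respectively at $e+1$ (type $A$). It jumps down, by at least $1$, exactly at $\delta$-marks at $e$. After each jump the relevant marks are fresh, so by the strong Markov property the up-jumps and down-jumps form Poisson processes of rates $q$ and $p$.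

**Lemma 4.2 (FKG).** If $f,g$ are bounded functions of the marks in a bounded space–time box, both increasing in $\beta$-marks and decreasing in $\delta$-marks, then $E[fg]\ge E[f]E[g]$. The same holds if both are monotone in the opposite sense (apply it to $-f,-g$).

*Proof.* Cut time into dyadic cells of generation $h$, and let $\mathcal D_h$ be generated by the numbers of marks of each type at each site in each cell. Given $\mathcal D_h$, marks are independent and uniform in their cells. Adding points in a coupling shows that $E[f|\mathcal D_h]$ and $E[g|\mathcal D_h]$ are functions of the independent counts, increasing in the $\beta$-counts and decreasing in the $\delta$-counts. Harris' inequality for independent real variables gives $E\big[E[f|\mathcal D_h]\,E[g|\mathcal D_h]\big]\ge E[f]E[g]$. Let $h\to\infty$ and use martingale convergence. $\square$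

## 5. The upper bound $\limsup_n\rho_n\le q\,\theta(p)$

By Proposition 3.2 we need $M_2\lesssim n\frac{\theta}{q}(1+qM_1)$. Now $|\zeta_t|^2=\sum_{x,y}1_{x,y\in\zeta_t}$, and for distant $x,y$ the event $y\in\zeta_t$ forces the backward process from $y$ to be alive after time $T$, which costs about $\theta_T$ independently of what happens at $x$.

**Proposition 5.1.** $\displaystyle\limsup_n\frac{M_2}{n(1+qM_1)}\le\frac{\theta}{q}$, and hence $\limsup_n\rho_n\le q\theta$.

*Proof.* Fix $T$ and $K$; let $n\ge2K+5$ and $t\ge T$.

**Step 1: local events.** *This step isolates events that depend on few marks.* For $x\in\mathbb Z_n$ and $0\le u\le T$ let $A^{x,t}_u$ be the set of $z$ from which a $\zeta$-path leads from $(z,t-u)$ to $(x,t)$. By time reversal $(A_u^{x,t})_{u\le T}$ has the law of $(A_u^{\{x\}})_{u\le T}$. Let $F_x$ be the event that it leaves the ball $B(x,K)$ during $u\le T$, put $e_K=P(F_x)$, and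
$$U_x=\{A^{x,t}_T\neq\emptyset\}\cup F_x .$$
The events $F_x$ and $U_x$ are determined by the marks in $B(x,K+1)\times[t-T,t]$. Given $\mathcal F_{t-T}$, so is $\{x\in\zeta_t\}\cap F_x^c$. On $F_x^c$ the backward process does not see that it lives on a circle, so $P(U_x)\le\theta_T+e_K$. On $F_x$ at least $K+2$ sites are visited, so with $Y\sim\mathrm{Poisson}(2qT)$ we have $e_K\le P(Y\ge K+1)$.

**Step 2: pairs.** *This step bounds $P(x,y\in\zeta_t)$.* If $y\in\zeta_t$ then $U_y$ occurs. If $d(x,y)\ge2K+3$, the balls of radius $K+1$ are disjoint, so $U_y$ is independent of $\{x\in\zeta_t\}\cap F_x^c$, and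
$$P(x,y\in\zeta_t)\le P(x\in\zeta_t,F_x)+P(x\in\zeta_t,F_x^c)P(U_y)\le P(x\in\zeta_t,F_x)+P(x\in\zeta_t)(\theta_T+e_K).$$

**Step 3: the exceptional term.** *This step shows that $F_x$ contributes little after summation.* Since $x\in\zeta_t$ means that $A^{x,t}_T$ meets $\zeta_{t-T}$, independence and translation invariance give
$$\sum_xP(x\in\zeta_t,F_x)\le\sum_zP(z\in\zeta_{t-T})\sum_xP(z\in A^{x,t}_T,F_x)=E|\zeta_{t-T}|\;E\big[|A_T^{\{0\}}|;F_0\big]\le w_K\,E|\zeta_{t-T}|,$$
where $w_K=E[(1+Y)1_{Y\ge K+1}]$. Indeed, if $s$ is the number of visited sites, the last expectation is at most $E[s1_{s\ge K+2}]$, and $s$ is stochastically at most $1+Y$.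

**Step 4: sum and integrate.** *This step produces the bound on $M_2$.* For each $x$ there are at most $4K+5$ sites $y$ with $d(x,y)\le2K+2$. Sum over $x,y$ and integrate over $t\ge T$; for $t\le T$ use the growth bound. With $C_T=\int_0^TE(3+\mathrm{Poisson}(2qt))^2dt$,
$$M_2\le C_T+(4K+5)M_1+n(w_K+\theta_T+e_K)M_1 .$$
Divide by $n(1+qM_1)$, note $M_1/(1+qM_1)\le1/q$, and let $n\to\infty$, then $K\to\infty$ (so $w_K,e_K\to0$), then $T\to\infty$. This is the first claim. By Proposition 3.2, $\rho_n=q^2\frac{M_2}{n(1+qM_1)}+\frac{pqM_1}{n(1+qM_1)}$ and the last term is at most $p/n$. $\square$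

If $\theta(p)=0$ we are done: $\rho_n\to0$. The rest of the proof of (a) concerns $\theta(p)>0$.

## 6. What the lower bound requires

If $\theta(p)>0$, we expect $\zeta$ on the circle to live very long, and for most of that time to look like the process started from the full circle, whose density is $P_n(A^{\{0\}}\text{ alive})\approx\theta$. Here is the precise list of what is needed.

**Proposition 6.1.** Suppose there are $D_n\to\infty$ such that

* (i) $\kappa_n:=\sup_{B\neq\emptyset}P_n\big(\zeta^B_{D_n}\notin\{\emptyset,\zeta_{D_n}^{\mathbb Z_n}\}\big)\to0$;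
* (ii) $E\tau_n/D_n\to\infty$;
* (iii) $\liminf_nP_n(A^{\{0\}}_{D_n}\ne\emptyset)\ge\theta(p)$.

Then $\liminf_n\rho_n\ge q\theta$, and moreover
$$\liminf_n\frac{M_1}{nE\tau_n}\ge\theta .\tag{6.1}$$

*Proof.* Write $D=D_n$ and $\vartheta_n=P_n(A_D^{\{0\}}\ne\emptyset)$. By (4.1), $E|\zeta_D^{\mathbb Z_n}|=n\vartheta_n$. On $\{\zeta_s\neq\emptyset\}$ compare $\zeta_{s+D}$ with the process started from $\mathbb Z_n$ at time $s$: unless $\zeta_{s+D}$ is empty, or the exceptional event in (i) occurs, the two sets agree. So on $\{\zeta_s\ne\emptyset\}$
$$E[|\zeta_{s+D}|\,|\,\mathcal F_s]\ge n\vartheta_n-n\kappa_n-nP(\zeta_{s+D}=\emptyset\,|\,\mathcal F_s).$$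
Take expectations on $\{\zeta_s\neq\emptyset\}=\{s<\tau\}$ and integrate over $s\ge0$. Since $\int_0^\infty P(s<\tau\le s+D)\,ds=E\min(\tau,D)\le D$,
$$M_1\ge n(\vartheta_n-\kappa_n)E\tau-nD .$$
Divide by $nE\tau$ and use (i)–(iii) to get (6.1). By Cauchy–Schwarz on $\{s<\tau\}$, $M_1^2\le M_2\,E\tau$. Hence
$$\rho_n\ge\frac{q^2M_2}{n(1+qM_1)}\ge q\cdot\frac{M_1}{nE\tau}\cdot\frac{qM_1}{1+qM_1}.$$
Finally $M_1\ge E\tau\to\infty$, because $|\zeta_s|\ge1$ before $\tau$. $\square$

To get (i)–(iii) we must show that survival on $\mathbb Z$ implies that the process spreads at a positive speed. This takes the next three sections.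

## 7. A block construction

Let $I_m=[-m,m]\cap\mathbb Z$, let $A[W]$ denote the process using only paths inside $W$, and say that there is *a copy at $(x,s)$* if $x+I_m$ is contained in the process at time $s$. The plan: if one copy reliably produces further copies, at nearly the same place and to the right, then copies percolate.

Fix integers $L\ge m\ge0$ and $T_*\ge2$. Put
$$w=L+m+1,\quad T'=T_*+1,\quad W=[-2w,2w],\quad S=6T',\quad \gamma_0=32^{-4900},\quad \varepsilon_0=\gamma_0/30 .$$
For $0<\varepsilon\le\varepsilon_0$ consider the hypothesis $(H_\varepsilon)$: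

* (U) with probability $\ge1-\varepsilon$ there is $y\in[0,L]$ with $y+I_m\subset A^{I_m}_{T_*}[W]$;
* (R) with probability $\ge1-\varepsilon$ there is an integer $1\le t\le T'$ with $w+I_m\subset A^{I_m}_t[W]$.

For $m=L=0$, $w=1$, (U) holds as soon as site $0$ has no $\delta$-mark up to $T_*$. (R) holds as soon as $0,1$ have no $\delta$-mark up to $T'$ and $1$ has a $\beta$-mark by then. This case will prove $p_c>0$.

**Lemma 7.1.** Under $(H_{\varepsilon_0})$, with probability $\ge\frac12$: $A^{I_m}$ survives, and for every $k\ge1$ there is an integer $s\in[kS,kS+T']$ with $\sup A_s^{(-\infty,m]}\ge(2k-1)w$.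

*Proof.* **Step 1: moves.** *This step turns (U) and (R) into elementary moves.* From a copy at $(x,s)$, an *up-move to the right (left)* produces a copy at $(x+y,s+T_*)$ with $y\in[0,L]$ (resp. $y\in[-L,0]$, by the mirror image of (U)); take $|y|$ smallest possible. A *right-move* produces a copy at $(x+w,s+t)$, $1\le t\le T'$; take $t$ smallest possible, so that $s+t$ is a stopping time. All moves start at integer stopping times, each fails with conditional probability $\le\varepsilon_0$, and each uses only marks at sites in $x+W$.

**Step 2: tests.** *This step joins moves into steps of an oriented lattice.* For $z=(j,k)$ with $j+k$ even and $k\ge0$ put $c_z=w(3k+j)$. The *children* of $z$ are $z'=(j\pm1,k+1)$, so $c_{z'}-c_z\in\{2w,4w\}$. A *start* for $z$ is a copy at $(x,s)$ with $|x-c_z|\le w$ and $s$ an integer in $kS+[0,T']$.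

The *test* of $z$ from a start $(x,s)$ tries the following for each child $z'$. We have $(c_{z'}-x)/w\in[1,5]$; let $r\in\{1,\dots,5\}$ be a nearest integer, and make $r$ right-moves. The center is then within $w/2$ of $c_{z'}$, at a time $\le kS+T'+5T'=(k+1)S$. Then make up-moves, to the right if the center is $\le c_{z'}$ and to the left otherwise, until the time is first $\ge(k+1)S$. As $L<w$, the center stays within $w$ of $c_{z'}$, and the final time is $\le(k+1)S+T'$. So the result is a start for $z'$.

How many moves? The up-moves cover a time of less than $S=6T'\le9T_*$ (because $T'\le\frac32T_*$), so there are at most $9$, and at most $14$ moves per child. If all moves towards $z'$ succeed, $z'$ *receives a start*. The test *fails* if some move, towards either child, fails. Given $\mathcal F_s$ this has probability at most $28\varepsilon_0\le\gamma:=30\varepsilon_0=\gamma_0$. The centers used lie in $[c_z-w,c_z+5w]$, so the test uses only marks in the column $C_z=c_z+[-7w,7w]$, and only at times in $[kS,(k+1)S+T']$.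

Begin with the start $(0,0)$ for $z=(0,0)$, which is called occupied, with $s_{(0,0)}=0$. A site $z\ne(0,0)$ is *occupied* if it receives a start from the test of an occupied parent; its start is the first one received (ties: left parent), at the integer stopping time $s_z$, with $s_z=\infty$ if there is none. Put $\omega(z)=0$ if $z$ is occupied and its test fails, and $\omega(z)=1$ otherwise.

**Step 3: far-apart failures.** *We show that if $z_1,\dots,z_I$ have mutual $\ell_\infty$-distances $>17$, then*
$$P(\omega(z_i)=0\ \text{for all }i)\le\gamma^I .\tag{7.1}$$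
If the levels of $z_i,z_{i'}$ differ by at least $2$, the time intervals of their tests are disjoint, since $(k+2)S>(k+1)S+T'$. Otherwise $|j_i-j_{i'}|\ge18$, so $|c_{z_i}-c_{z_{i'}}|\ge(18-3)w=15w$, and their columns are disjoint.

For integers $u\ge0$ let $Y_i(u)=\gamma$ if $s_{z_i}>u$, and $Y_i(u)=P(\text{test of }z_i\text{ fails}\,|\,\mathcal F_u)$ if $s_{z_i}\le u$. Let $\Pi_u=\prod_iY_i(u)$. We claim $E[\Pi_{u+1}|\mathcal F_u]\le\Pi_u$. If $s_{z_i}>u$, then $Y_i(u+1)\le\gamma=Y_i(u)$, by the bound on the failure probability at the start. If $s_{z_i}\le u$ and the time interval of the test is over, $Y_i$ does not change. If $s_{z_i}\le u$ and the interval is not over, then given $\mathcal F_u$ the variable $Y_i(u+1)$ is a function of the marks in $C_{z_i}\times(u,u+1]$ with mean $Y_i(u)$. Any two tests of this last kind have levels differing by at most $1$, so their columns are disjoint and these variables are conditionally independent. The claim follows. Also $\Pi_0\le\gamma^I$. If $\omega(z_i)=0$ for all $i$, then $\Pi_u=1$ for large $u$, so Fatou's lemma gives (7.1).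

**Step 4: contours.** *This step shows that the good sites percolate with probability at least $\frac12$.* Define the *wet* set $\mathcal W$: $(0,0)\in\mathcal W$, and $z'\in\mathcal W$ if some parent $z\in\mathcal W$ has $\omega(z)=1$. By induction wet sites are occupied. Suppose $\mathcal W$ is finite.

The diamonds $z+\{(a,b):|a|+|b|\le1\}$, over all $z=(j,k)\in\mathbb Z^2$ with $j+k$ even, tile the plane, and a diamond shares its two upper sides with the diamonds of its two children. Call a side a *boundary side* if exactly one of its two diamonds is wet, and orient it so that the wet diamond is on the left. An upper side of its wet diamond is then a step $(-1,\pm1)$, and a lower side is a step $(+1,\pm1)$. Around a vertex lie four diamonds. Going around counterclockwise, a change from dry to wet is an outgoing boundary side and a change from wet to dry is an incoming one. Changes of the two kinds alternate, so at each vertex equally many boundary sides come in and go out. At the vertex $(0,-1)$ only the upper diamond, that of $(0,0)$, is wet, so one boundary side goes out. Start there and keep following unused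 outgoing boundary sides. There are finitely many, and by the balance we can get stuck only at $(0,-1)$. So there is a closed walk from $(0,-1)$ along boundary sides, each used at most once. Its length $\ell$ is even, and it is at least $4$ because a walk of length $2$ would traverse one side in both directions.

Being closed, the walk has exactly $\ell/2$ steps to the left. These are upper sides of wet sites $z$ whose corresponding child is not wet, so $\omega(z)=0$. Each site has two upper sides, so the walk determines at least $\ell/4$ distinct sites with $\omega=0$. Choosing greedily (a chosen site excludes at most $35^2$ sites, itself included), it determines at least $\ell/(4\cdot35^2)=\ell/4900$ such sites with mutual $\ell_\infty$-distances $>17$. There are at most $4^\ell$ walks of length $\ell$ from $(0,-1)$, so by (7.1)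
$$P(|\mathcal W|<\infty)\le\sum_{\ell\ge4}4^\ell\gamma^{\ell/4900}=\sum_{\ell\ge4}4^\ell\,32^{-\ell}=\sum_{\ell\ge4}8^{-\ell}<\tfrac12 .$$

**Step 5: conclusion.** *We read off the lemma.* If $\mathcal W$ is infinite, then, each level being finite and each wet site other than $(0,0)$ having a wet parent, every level $k$ contains a wet, hence occupied, $z=(j,k)$ with $|j|\le k$. Its start $(x,s)$ has $x\ge c_z-w\ge(2k-1)w$, $s\in kS+[0,T']$, and $x+I_m\subset A_s^{I_m}\subset A_s^{(-\infty,m]}$. $\square$

**Consequence: $p_c>0$.** Take $m=L=0$. Choose $T_*\ge2$ with $e^{-T'/2}\le\varepsilon_0/2$, then $p\in(0,\frac12]$ with $1-e^{-2pT'}\le\varepsilon_0/2$. By the remark before the lemma, (U) and (R) each fail with probability at most $(1-e^{-2pT'})+e^{-qT'}\le\varepsilon_0$, since $q\ge\frac12$. So $(H_{\varepsilon_0})$ holds and $\theta(p)=P(A^{\{0\}}\text{ survives})\ge\frac12$. Hence $p_c>0$.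

## 8. Survival implies the block hypothesis

**Lemma 8.1.** If $\theta(p)>0$, then $P(A^{I_m}\text{ survives})\to1$ as $m\to\infty$.

*Proof.* Use marks on $\mathbb Z\times(-\infty,0]$, and let $\bar\zeta$ be the set of $y$ such that for every $t$ a $\zeta$-path leads from $\mathbb Z\times\{-t\}$ to $(y,0)$. Reversing time, and since $I_m$ is finite, $P(A^{I_m}\text{ dies})=P(\bar\zeta\cap I_m=\emptyset)$, which decreases to $P(\bar\zeta=\emptyset)$. The event $\{\bar\zeta=\emptyset\}$ is translation invariant for a field of marks that is i.i.d. over sites, so it has probability $0$ or $1$. As $P(0\in\bar\zeta)=\theta>0$, the probability is $0$. $\square$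

**Proposition 8.2.** If $\theta(p)>0$, then for every $\varepsilon\in(0,\varepsilon_0]$ there are $m,L,T_*$ for which $(H_\varepsilon)$ holds.

The difficulty is that survival is an event about infinite space and time, while $(H_\varepsilon)$ lives in a finite box. A surviving process must leave any large box through its top or its sides many times, and we tune the box so that both exits are plentiful.

**Notation.** Fix $m$, let $A=A^{I_m}$, $W_L=[-L,L]$ with $L\ge m$, and

* $Q_0(L,T)=|A_T[W_L]|$ (points on the top of the box);
* $E_\pm=\{t\le T:\pm L\in A_t[W_L]\}$, a finite union of intervals closed on the left, and $Q_\pm(L,T)$ the maximal size of a subset of $E_\pm$ with pairwise distances $\ge2$ (well-separated times on the sides).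

The greedy choice $u_1=\min E_+$, $u_{i+1}=\min\{t\in E_+:t\ge u_i+2\}$ attains $Q_+$, and $E_+\subset\bigcup_i[u_i,u_i+2)$; similarly for $E_-$.

**Step 1: many exit points.** *We show: if $L_j,T_j\uparrow\infty$, then for each $k$*
$$P(A\text{ survives},\ Q_0+Q_++Q_-\le k)\to0\quad\text{along }(L_j,T_j).\tag{8.1}$$
Let $\mathcal G_j$ be generated by the marks in $W_{L_j}\times[0,T_j]$. Write $L=L_j$, $T=T_j$, and suppose $Q_0+Q_++Q_-\le k$, an event in $\mathcal G_j$. Then $E_+$ and $E_-$ are covered by at most $k$ intervals of length $2$ in total. An $A$-path leaves $W_L$ for the first time by jumping from $L$ to $L+1$ at a $\beta$-mark at $L+1$, at a time belonging to $E_+$, or symmetrically on the left. So if there are no $\beta$-marks at $L+1$ (resp. $-L-1$) during the covering intervals, cut at $T$, then nothing leaves $W_L$ up to $T$ and $|A_T|=Q_0\le k$. If moreover, in $(T,T+1]$, every site of $A_T$ has a $\delta$-mark and no site of $A_T\cup(A_T+1)\cup(A_T-1)$ has a $\beta$-mark, then nothing is born and everything dies. All these marks are independent of $\mathcal G_j$, so on this event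
$$P(A\text{ dies}\,|\,\mathcal G_j)\ge e^{-2qk}\big((1-e^{-p})e^{-3q}\big)^k>0 .$$
By Lévy's 0–1 law $P(A\text{ dies}|\mathcal G_j)\to1_{\{A\text{ dies}\}}$ almost surely. So on survival the event $Q_0+Q_++Q_-\le k$ occurs for only finitely many $j$, which gives (8.1). In the same way $P(A\text{ dies}|\mathcal F_T)\ge((1-e^{-p})e^{-3q})^{|A_T|}$ shows that $|A_T|\to\infty$ along integers $T$, almost surely on survival.

**Step 2: tuning the box.** *This step makes both exits plentiful in the same box.* Choose $\delta\in(0,\frac14)$ with $\sqrt2\,\delta^{1/4}\le\varepsilon/2$; then, by Lemma 8.1, $m$ with $P(A^{I_m}\text{ dies})<\delta$; then $k\ge1$ large, to be specified in Step 3 in terms of $m$ and $\varepsilon$ only. Let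
$$Q_0^R=|A_T[W_L]\cap[0,L]|,\qquad Q_0^L=|A_T[W_L]\cap[-L,0]|.$$
All these counts are increasing in $\beta$-marks and decreasing in $\delta$-marks, so Lemma 4.2 applies to events of the form $\{\text{count}<\text{const}\}$ and their intersections.

Let $f_L(T)=P(Q_0(L,T)<2k)$ and $T_L=\sup\{T:f_L(T)\le\sqrt\delta\}$. Since $A[W_L]$ is a finite Markov chain absorbed at $\emptyset$, $f_L$ is continuous and tends to $1$. By Step 1, for all large integers $T_0$ we have $P(|A_{T_0}|<2k)<2\delta<\sqrt\delta$, where $\delta<\frac14$ is used. As $L\to\infty$, $A_{T_0}[W_L]$ eventually equals $A_{T_0}$, so $f_L(T_0)<\sqrt\delta$ for all large $L$. Thus for large $L$ we have $T_0\le T_L<\infty$ and, by continuity, $f_L(T_L)=\sqrt\delta$. Also $T_L\to\infty$ as $L\to\infty$. Take $L_j\uparrow\infty$ with $T_{L_j}\uparrow\infty$. For large $j$, with $L=L_j$ and $T=T_{L_j}$, FKG, reflection symmetry and (8.1) give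
$$\sqrt\delta\;P(Q_+<k)^2\le P(Q_0<2k,\,Q_+<k,\,Q_-<k)\le P(Q_0+Q_++Q_-\le4k)\le2\delta .$$
So $P(Q_+<k)\le\sqrt2\,\delta^{1/4}\le\varepsilon/2$. Similarly, since $Q_0\le Q_0^R+Q_0^L$,
$$P(Q_0^R<k)^2\le P(Q_0^R<k,\,Q_0^L<k)\le P(Q_0<2k)=\sqrt\delta,$$
so $P(Q_0^R<k)\le\delta^{1/4}\le\varepsilon/2$. Fix such $L\ge m$ and $T=T_L\ge1$, and put $T_*=\lceil T\rceil+1\ge2$, $T'=T_*+1$, $w=L+m+1$.

**Step 3: growing copies.** *From many exit points we produce a full copy with high probability.*

*(U).* If $Q_0^R\ge k$, there are at least $\lfloor k/(2m+1)\rfloor$ points $y\in A_T[W_L]\cap[0,L]$ at mutual distances $\ge2m+1$ (take every $(2m+1)$-th one). Given $\mathcal F_T$, for each of them, independently, with probability at least some $c_m>0$ there is no $\delta$-mark in $y+I_m$ during $(T,T_*]$ (a time less than $2$), and suitably ordered $\beta$-marks in $(T,T+1]$ fill $y+I_m$ from $y$. One success gives $y+I_m\subset A_{T_*}^{I_m}[W]$, since the paths stay in $[-L-m,L+m]\subset[-2w,2w]$. So (U) fails with probability at most $\frac\varepsilon2+(1-c_m)^{\lfloor k/(2m+1)\rfloor}\le\varepsilon$ for $k$ large.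

*(R).* Take the $u_i$ as stopping times, without the bound $T$, so that $\{Q_+\ge k\}=\{u_k\le T\}$. Attempt $i$ succeeds if during $(u_i,u_i+2]$ there is no $\delta$-mark at $L,L+1,\dots,L+2m+1$, and $\beta$-marks at $L+1,\dots,L+2m+1$, in this order, occur during $(u_i,u_i+1]$. Then $[L+1,L+2m+1]=w+I_m$ is occupied throughout $[u_i+1,u_i+2]$, so there is a copy at $(w,\lceil u_i+1\rceil)$. If $u_i\le T$, then $1\le\lceil u_i+1\rceil\le T_*\le T'$. Attempt $i$ is decided by time $u_i+2\le u_{i+1}$ and, given $\mathcal F_{u_i}$, succeeds with a probability $c_m'>0$. So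
$$P(u_k\le T,\text{ the first }k\text{ attempts fail})\le(1-c_m')^k\le\varepsilon/2$$
for $k$ large, and (R) fails with probability at most $\varepsilon$. The paths stay in $[-L,L+2m+1]\subset[-2w,2w]$. This completes the choice of $k$. $\square$

## 9. Positive edge speed, and $p_c\le\frac12$

For $X\in\{\zeta,A\}$ on $\mathbb Z$ let $r_t=r_t^X=\sup X_t^{(-\infty,0]}$. By (4.1), and then the reflection $y\mapsto x-y$,
$$P(r_t^\zeta\ge x)=P(A_t^{[x,\infty)}\cap(-\infty,0]\neq\emptyset)=P(r_t^A\ge x),$$
so **for each fixed $t$, $r^\zeta_t$ and $r^A_t$ have the same law.**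

We use Liggett's subadditive ergodic theorem (Ann. Probab. 13 (1985) 1279–1285) in this form. Let $(\Delta_{i,j})_{0\le i<j}$ satisfy $\Delta_{0,j}\le\Delta_{0,i}+\Delta_{i,j}$. For each $k$ let $(\Delta_{ik,(i+1)k})_i$ be stationary and ergodic; let the law of $(\Delta_{i,i+k})_{k\ge1}$ not depend on $i$; let $E\Delta_{0,1}^+<\infty$ and $E\Delta_{0,j}\ge-cj$ for a constant $c$. Then $\Delta_{0,j}/j\to\lim_jE\Delta_{0,j}/j$ almost surely.

**Proposition 9.1.** If $\theta(p)>0$, there is $\alpha>0$ with $r^X_t/t\to\alpha$ a.s. for both $X=\zeta$ and $X=A$. Moreover $\alpha\le q-p$.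

*Proof.* **Step 1: existence of a limit.** *This step applies the subadditive theorem to a truncated edge.* For integers $i<j$ let $X_{i,j}$ be the right edge at time $j$ of the process started at time $i$ from $(-\infty,r_i]$, minus $r_i$. Put $\Delta_{i,j}=\max(X_{i,j},-(j-i))$; the truncation secures the lower moment bound. By monotonicity $r_j=X_{0,j}\le X_{0,i}+X_{i,j}$, hence $\Delta_{0,j}\le\Delta_{0,i}+\Delta_{i,j}$. Since $X_{i,j}$ depends on the marks after time $i$ seen from $r_i$, the sequence $(\Delta_{ik,(i+1)k})_i$ is i.i.d. and the law of $(\Delta_{i,i+k})_{k\ge1}$ does not depend on $i$. Finally $E\Delta_{0,j}\ge-j$, and $\Delta_{0,j}^+$ is dominated by a Poisson$(qj)$ variable, the number of up-jumps. So $\Delta_{0,j}/j\to\alpha=\lim_jE\Delta_{0,j}/j$ a.s. As the one-time laws agree, $\alpha$ is the same for $\zeta$ and $A$.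

**Step 2: positivity.** *This step uses the blocks.* By Proposition 8.2 with $\varepsilon=\varepsilon_0$ and Lemma 7.1, with probability $\ge\frac12$ the edge of $A^{(-\infty,m]}$ is at least $(2k-1)w$ at some integer time in $[kS,kS+T']$, for every $k\ge1$. This edge minus $m$ is distributed as $r^A$. So $\limsup_jr^A_j/j\ge2w/S$ with probability $\ge\frac12$. Since $\Delta_{0,j}\ge r_j$, $\alpha\ge2w/S>0$.

**Step 3: removing the truncation.** *This step passes from $\Delta_{0,j}$ to $r_t$.* As $\alpha>0$, $\Delta_{0,j}>-j$ eventually, so $r_j=\Delta_{0,j}$ eventually, for both types, and $r_j/j\to\alpha$. For $t\in[k,k+1]$ we have $r_{k+1}-Y_k\le r_t\le r_k+Y_k$, where $Y_k$ is the Poisson$(q)$ number of up-jumps in $[k,k+1]$, and $Y_k/k\to0$ a.s. by Borel–Cantelli.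

**Step 4: upper bound.** *This step compares up- and down-jumps.* Down-jumps are at least $1$, so $r_t\le U_t-V_t$ with Poisson processes $U,V$ of rates $q,p$. The law of large numbers gives $\alpha\le q-p$. $\square$

**Consequence: $p_c\le\frac12$.** If $p\in(0,1)$ and $\theta(p)>0$, then $0<\alpha\le q-p=1-2p$, so $p<\frac12$.

## 10. Paths that follow a line

In this section and the next, $\theta(p)>0$, $X\in\{\zeta,A\}$, $\alpha$ is the speed of Proposition 9.1 (so $0<\alpha<1$) and $b=\alpha/100$. On the circle we need paths confined to narrow space–time strips, because only there does a circle look like $\mathbb Z$.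

**(10.1)** *On $\mathbb Z$: if $X_t^{I_m}\ne\emptyset$, then $\sup X_t^{I_m}=\sup X_t^{(-\infty,m]}$.* Let $\gamma_1$ be a path from $(-\infty,m]$ to $\sup X_t^{(-\infty,m]}$. If $\gamma_1(0)\in I_m$ we are done. If $\gamma_1(0)<-m$, take a path $\gamma_2$ from $I_m$ to a point of $X_t^{I_m}$. It starts to the right of $\gamma_1$ and does not end to its right, so by Lemma 4.1 the two meet, and following $\gamma_2$, then $\gamma_1$, reaches the edge from $I_m$.

**(10.2)** *$P(X^{I_m}\text{ survives on }\mathbb Z)\to1$ as $m\to\infty$, for both types.* Let $r$ be the right edge from $(-\infty,m]$ and $l$ the left edge from $[-m,\infty)$. If $X^{I_m}$ dies at time $u$ by a $\delta$-mark at $z$, then just before $u$ it equals $\{z\}$, so by (10.1) and its mirror image $r_{u-}=l_{u-}=z$, and after the mark $r_u<z<l_u$. This is impossible if $r_t\ge0\ge l_t$ for all $t$. So $P(X^{I_m}\text{ dies})\le2P(\inf_tr_t^X<-m)$. This tends to $0$ because $r_t^X\to\infty$ a.s., and on bounded time intervals $r^X$ is bounded below by any site of $(-\infty,0]$ without $\delta$-marks there.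

**Lemma 10.3 (strip).** Fix $m$. With probability tending to $1$ as $t\to\infty$, every $X$-path $\gamma$ on $[0,t]$ with $\gamma(0)\le m$ and $\gamma(t)\ge(\alpha-\frac b8)t$ satisfies $|\gamma(s)-\alpha s|\le bt$ for all $s\le t$.

*Proof.* Let $H\ge8/b$ be an integer and $s_i=it/H$, $0\le i\le H$. We use finitely many events, each of probability tending to $1$. Note $2t/H\le bt/4$, and a Poisson$(qt/H)$ variable is $\le2t/H$ with probability tending to $1$.

**Step 1: upper side.** *No path runs too far ahead.* By Proposition 9.1, $\sup X_{s_i}^{(-\infty,m]}\le\alpha s_i+bt/4$ for all $i$, and this edge makes at most $2t/H\le bt/4$ up-jumps in each $[s_i,s_{i+1}]$. So $\gamma(s)\le\alpha s+bt/2$ for all $s$.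

**Step 2: lower side at the times $s_i$.** *A path that lags cannot catch up.* For $i<H$ the process started at time $s_i$ from $(-\infty,\alpha s_i-bt/4]$ has at time $t$ a right edge $<(\alpha-\frac b8)t$: to reach that level it would need progress at least $\alpha(t-s_i)+bt/8$ in time $t-s_i\ge t/H$, against Proposition 9.1. So $\gamma(s_i)\ge\alpha s_i-bt/4$ for $i<H$; for $i=H$ this is part of the assumption.

**Step 3: lower side in between.** *A deep excursion inside a time cell cannot be repaired by the end of the cell.* For $i<H$ put $y=\lfloor\alpha s_{i+1}-bt\rfloor$ and consider the process started at $s_i$ from $(-\infty,y]$ in which $(-\infty,y]$ is kept occupied. Its right edge jumps up by $1$ at rate $q$, so it makes at most $2t/H$ up-jumps in $[s_i,s_{i+1}]$. If $\gamma(s)<\alpha s-bt$ for some $s\in[s_i,s_{i+1}]$, then $\gamma(s)\le y$, so $\gamma(s_{i+1})\le y+2t/H\le\alpha s_{i+1}-\frac34bt<\alpha s_{i+1}-bt/4$, contradicting Step 2. $\square$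

**Definition (strip events).** $\mathcal R(t)$ is the event that there is a path $\gamma$ on $[0,t]$ with $|\gamma(s)-\alpha s|\le bt$ for all $s$ and $\gamma(t)\ge(\alpha-\frac b8)t$. $\mathcal R_m(t)$ is the same with, in addition, $\gamma(0)\in I_m$. Put
$$\phi(t)=1-P(\mathcal R(t)),\qquad\psi_m(t)=\big[P(X^{I_m}\text{ survives})-P(\mathcal R_m(t))\big]^+,$$
where we take maxima over the two choices of $X$.

**(10.4)** *$\phi(t)\to0$, and $\psi_m(t)\to0$ for each fixed $m$, as $t\to\infty$.* For $\phi$: with probability tending to $1$, $r_t\ge(\alpha-\frac b8)t$; apply Lemma 10.3 to a path from $(-\infty,0]$ to $r_t$. For $\psi_m$: if $X_t^{I_m}\ne\emptyset$, then by (10.1) a path from $I_m$ leads to $\sup X_t^{(-\infty,m]}$, which is $\ge(\alpha-\frac b8)t$ with probability tending to $1$; apply Lemma 10.3.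

**(10.5) Strips on the cover.** The events $\mathcal R(t),\mathcal R_m(t)$ depend only on the marks in the closed strip. If the strip has width $<n$ at every time, its points at any fixed time project injectively to $\mathbb Z_n$, so the marks in it have the same law on the cover of $\mathbb Z_n$ as on $\mathbb Z$, and the events have the same probability. The same holds for space–time translates and mirror images.

## 11. Long life and forgetting on the circle

**Proposition 11.1 (long life).** Let $t_n=n/(8\alpha)$. For each $m$ there is $n_1(m)$ such that for all $n\ge n_1(m)$ and all $J\ge1$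
$$P_n(X^{I_m}_{Jt_n}\ne\emptyset)\ge P(X^{I_m}\text{ survives on }\mathbb Z)-\psi_m(t_n)-(2J+2)\phi(t_n).\tag{11.1}$$

*Proof.* The idea is a zigzag: a path drifting right is handed over to a path drifting left, and so on. Write $t=t_n$, so $\alpha t=\frac n8$ and $bt=\frac n{800}$; let $a=\lfloor n/8\rfloor$. Let $R_i$ be the event $\mathcal R(t)$ for the strip around the line from $(0,it)$ to $(\alpha t,(i+1)t)$, and $L_i$ the mirrored event around the line from $(a,(i+\frac12)t)$ to $(a-\alpha t,(i+\frac32)t)$. All strips lie in a spatial window of width $<n$.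

*$R_i$ and $L_i$ meet in $[(i+\frac12)t,(i+1)t]$.* At the left end the $R_i$-path is at $\le\frac n{16}+\frac n{800}$ and the $L_i$-path at $\ge\frac n8-1-\frac n{800}$. At the right end the $R_i$-path is at $\ge\frac n8-\frac n{800}$ and the $L_i$-path at $\le\frac n{16}+\frac n{800}$. For $n$ large Lemma 4.1 applies.

*$L_i$ and $R_{i+1}$ meet in $[(i+1)t,(i+\frac32)t]$.* At the left end the $R_{i+1}$-path is at $\le\frac n{800}$ and the $L_i$-path at $\ge\frac n{16}-1-\frac n{800}$. At the right end the $L_i$-path is at $\le\frac n{800}$, by its end condition, and the $R_{i+1}$-path at $\ge\frac n{16}-\frac n{800}$. Again they meet for $n$ large.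

So if all $R_i,L_i$ with $0\le i\le J$ occur, following $R_0,L_0,R_1,L_1,\dots$ with switches at the meetings gives a path from time $0$ up to time $Jt$. Use $\mathcal R_m(t)$ in place of $R_0$, so that the path starts in $I_m$. By (10.5) and the union bound we get (11.1). The lower bound on $n$ does not involve $J$. $\square$

**Proposition 11.2 (forgetting).** There are $c_0>0$ and $n_0$ such that for $n\ge n_0$, every $x$ and both types, $P_n\big(X^{\{x\}}_{n/\alpha}=X^{\mathbb Z_n}_{n/\alpha}\big)\ge c_0$.

*Proof.* By (10.2) fix $m$ with $P(X^{I_m}\text{ survives})\ge\frac78$ for both types. In time $1$, $\{x\}$ fills $x+I_m$ with probability bounded below: no $\delta$-marks there, and suitably ordered $\beta$-marks. Shift space so that $x=0$ and restart time at $1$. Let $t'=0.7\,n/\alpha$. By (10.4) and (10.5) (strip widths $2bt'=0.014\,n<n$), with probability $\ge\frac34-o(1)$ both $\mathcal R_m(t')$ and its mirror image occur on the cover. This gives paths $\gamma_R,\gamma_L$ from $I_m$ with $\gamma_R(t')\ge0.69n$ and $\gamma_L(t')\le-0.69n$.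

Let $y\in X_{t'}^{\mathbb Z_n}$, and lift a path to $y$ to a path $\gamma$ on the cover ending in $[-\frac n2,\frac n2]$. If $\gamma(0)\in I_m$, then $y\in X_{t'}^{I_m}$. If $\gamma(0)>m$, then $\gamma_R$ starts to the left of $\gamma$ and ends to its right, so by Lemma 4.1 they meet, and following $\gamma_R$, then $\gamma$, leads from $I_m$ to the lift of $y$. If $\gamma(0)<-m$, use $\gamma_L$. In all cases $y\in X_{t'}^{I_m}$, so $X_{t'}^{I_m}=X_{t'}^{\mathbb Z_n}$.

Undo the shift. At time $1+t'$ the process started from $\{x\}$ at time $0$ contains the process started from $\mathbb Z_n$ at time $1$, hence also the one started from $\mathbb Z_n$ at time $0$. So it equals the latter from then on. For $n$ large, $1+t'\le n/\alpha$. $\square$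

**Proof of (i)–(iii) of Proposition 6.1.** Since $\phi(t_n)\to0$, we can choose integers $J_n\to\infty$ with $J_n^2\phi(t_n)\to0$. Put
$$D_n=J_n\frac n\alpha=8J_nt_n .$$

*(i): two outcomes only.* At the times $i\frac n\alpha$, $0\le i<J_n$, if $\zeta^B\ne\emptyset$, apply Proposition 11.2 for $\zeta$ from one of its points. With conditional probability $\ge c_0$, one period later $\zeta^B$ contains the process started from $\mathbb Z_n$ at time $i\frac n\alpha$, which contains $\zeta^{\mathbb Z_n}$, so it equals $\zeta^{\mathbb Z_n}$ from then on. Hence $\kappa_n\le(1-c_0)^{J_n}\to0$.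

*(ii): long life compared to $D_n$.* Fix $m$ with $P(\zeta^{I_m}\text{ survives})\ge\frac12$. From $N_0$ the process fills $I_m$ in unit time with a probability $c>0$. By (11.1) with $J=8J_n^2$, that is $Jt_n=J_n^2n/\alpha$, and since $J_n^2\phi(t_n)\to0$, $P(\tau_n>J_n^2n/\alpha)\ge c(\frac12-o(1))$. So $E\tau_n/D_n\ge c(\frac12-o(1))J_n\to\infty$.

*(iii): survival on the circle.* Let $\varepsilon>0$ and take $m$ with $P(A^{I_m}\text{ survives on }\mathbb Z)\ge1-\varepsilon$. On $\mathbb Z$, if $A^{\{0\}}$ is alive at an integer time, then one time unit later it contains a translate of $I_m$ with conditional probability $\ge c>0$. Hence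
$$P(A^{\{0\}}\text{ alive at time }s\text{, no translate of }I_m\text{ at integer times}\le s)\le(1-c)^s,\tag{11.2}$$
and for some integer $s$
$$P(A^{\{0\}}\text{ contains a translate of }I_m\text{ at an integer time}\le s)\ge\theta-\varepsilon .\tag{11.3}$$
On $\mathbb Z_n$ the same probability is $\ge\theta-\varepsilon-o(1)$: with the same marks the processes on $\mathbb Z$ and $\mathbb Z_n$ agree up to time $s$ unless more than $n/3$ sites are visited, which has probability $o(1)$ by the growth bound. By the strong Markov property and (11.1) with $J=8J_n$, $P_n(A_{D_n}^{\{0\}}\neq\emptyset)\ge(\theta-\varepsilon-o(1))(1-\varepsilon-o(1))$. Let $n\to\infty$, then $\varepsilon\to0$. $\square$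

**Proof of Theorem 1.** *(a)* If $\theta(p)>0$, Propositions 6.1 and 5.1 give $\rho_n\to q\theta$. If $\theta(p)=0$, Proposition 5.1 alone gives $\rho_n\to0=q\theta$. With the trivial cases $p=0,1$ this is $\nu(p)=1-(1-p)\theta(p)$ for every $p\in[0,1]$, including $p=p_c$.

*(b)* By Section 4, $\theta$ is non-increasing, so the product $(1-p)\theta(p)$ of non-negative non-increasing functions is non-increasing, and $\nu$ is non-decreasing.

*(c)* Let $p_c=\sup\{p:\theta(p)>0\}$; the set contains $0$. For $p>p_c$ we have $\theta(p)=0$, so $\nu(p)=1$. For $p<p_c$ we have $p<1$ and, by monotonicity, $\theta(p)>0$, so $\nu(p)<1$.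

*(d)* We proved $p_c>0$ in Section 7 and $p_c\le\frac12$ in Section 9. $\blacksquare$

## 12. Continuity, bounds on $p_c$, and concentration: Theorem 2

**Step 1: $\theta(p_c)=0$.** *We show that $\{p\in(0,1):\theta(p)>0\}$ is open.* Let $p$ be in this set. By Proposition 8.2, $(H_{\varepsilon_0/2})$ holds at $p$ for some $m,L,T_*$. The events in (U) and (R) depend on the marks in a bounded space–time box, so their probabilities are continuous in $p$, and $(H_{\varepsilon_0})$ holds with the same $m,L,T_*$ for all $p'$ near $p$. By Lemma 7.1, $A^{I_m}$ survives with positive probability at $p'$; since a single site fills $I_m$ with positive probability, $\theta(p')>0$. Now $0<p_c<1$. If $\theta(p_c)>0$, then $\theta>0$ slightly above $p_c$, contradicting the definition of $p_c$.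

**Step 2: continuity.** *We treat left and right limits of $\theta$ separately.* By the growth bound, $\theta_t$ is a uniform limit on $[0,1]$ of probabilities of events depending on bounded boxes, so it is continuous in $p\in[0,1]$. Hence $\theta=\inf_t\theta_t$ is upper semicontinuous, and being non-increasing it is left-continuous. At $p_c$ and on $(p_c,1]$ we have $\theta=0$, so $\theta$ is continuous there.

For the right limit let $p_0\in[0,p_c)$, $p'\in(p_0,p_c)$ and $\varepsilon>0$. As $\theta(p')>0$, Lemma 8.1 gives $m$ with $P_{p'}(A^{I_m}\text{ survives})\ge1-\varepsilon$. For $p\in(p_0,p')$ and any integer $s$, by the strong Markov property and monotonicity in $p$,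
$$\theta(p)\ge P_p\big(A^{\{0\}}\text{ contains a translate of }I_m\text{ at an integer time}\le s\big)\,(1-\varepsilon).$$
As $p\downarrow p_0$ the first factor tends to its value at $p_0$, by the same continuity argument as for $\theta_t$. By (11.2), whose proof works for every $p_0\in[0,p_c)$ including $p_0=0$, this value is at least $\theta(p_0)-\varepsilon$ for $s$ large. So $\liminf_{p\downarrow p_0}\theta(p)\ge(\theta(p_0)-\varepsilon)(1-\varepsilon)$ for every $\varepsilon$, and $\theta$ is right-continuous at $p_0$. Thus $\theta$ and $\nu$ are continuous on $[0,1]$.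

**Step 3: strict monotonicity.** *This step finishes part 1.* Let $p_1<p_2\le p_c$. If $p_2<p_c$, then $\theta(p_2)>0$ and $(1-p_1)\theta(p_1)\ge(1-p_1)\theta(p_2)>(1-p_2)\theta(p_2)$. If $p_2=p_c$, then $(1-p_1)\theta(p_1)>0=(1-p_2)\theta(p_2)$. So $\nu$ is strictly increasing on $[0,p_c]$ with $\nu(p_c)=1$, and $\nu=1$ exactly on $[p_c,1]$.

**Step 4: comparison with the contact process.** *This step proves part 2.* In $A$ a vacant site with $k\in\{0,1,2\}$ occupied neighbors is filled at rate $q1_{k\ge1}$, and
$$\tfrac q2k\le q1_{k\ge1}\le qk .$$
All removal rates are $p$, and all three filling rates are non-decreasing in the configuration. The standard monotone coupling (Liggett, *Interacting Particle Systems*, 1985, Ch. III.1) of two such processes $C\subset C'$, the second with the larger filling rates, runs as follows. A site in both sets is removed from both together at rate $p$. A site in neither is filled in both at the rate prescribed for $C$, and in $C'$ alone at the difference of the rates, which is non-negative. A site in $C'\setminus C$ is filled in $C$ at its rate and removed from $C'$ at rate $p$.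 The inclusion persists. So $A$ dominates the contact process with infection rate $\frac q2$ per neighbor and recovery rate $p$, and is dominated by the one with infection rate $q$. After rescaling time, $\theta(p)>0$ if $\frac q{2p}>\lambda_c^{CP}$, that is, if $p<\frac1{1+2\lambda_c^{CP}}$; and $\theta(p)=0$ if $\frac qp<\lambda_c^{CP}$, that is, if $p>\frac1{1+\lambda_c^{CP}}$. This gives both bounds, and $\lambda_c^{CP}\le2$ gives $p_c\ge\frac15$.

**Step 5: concentration.** *This step proves part 3.* If $\theta(p)=0$, then $E_{\pi^{(n)}}|\eta|/n=\rho_n\to0$, and Markov's inequality suffices. Let $\theta(p)>0$. For a function $f$ put $m_n(f)=E\int_0^\tau f(\zeta_s)\,ds/E\tau$, an average with respect to a probability measure, and let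
$$a_n=m_n\big(|\zeta|/n\big)=\frac{M_1}{nE\tau},\qquad b_n=m_n\big(|\zeta|^2/n^2\big)=\frac{M_2}{n^2E\tau}.$$
By (6.1), $\liminf a_n\ge\theta$. By Proposition 5.1 and $M_1\to\infty$, $M_2\le(\theta+o(1))\,nM_1$, that is, $b_n\le(\theta+o(1))a_n$. Also $a_n^2\le b_n$ by Cauchy–Schwarz, so $a_n\le\theta+o(1)$. Hence $a_n\to\theta$ and $b_n\to\theta^2$; the variance of $|\zeta|/n$ under $m_n$ tends to $0$, and $|\zeta|/n\to\theta$ in $m_n$-probability.

Let $g$ be bounded and continuous, and $h(u)=ug(u)$. By (3.2) with $F=g(|\cdot|/n)$,
$$E_{\pi^{(n)}}\big[g(|\eta|/n);\eta\neq\emptyset\big]=\frac{E\int_0^\tau\Lambda\big(g(|\cdot|/n)\,|\cdot|\big)(\zeta_s)\,ds}{1+qM_1}.$$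
Under $\Lambda(\zeta,\cdot)$ the size is Binomial$(|\zeta|,q)$, so its $\frac1n$-multiple differs from $q|\zeta|/n$ by a centered variable of variance at most $\frac{pq}n$. Since $h$ is uniformly continuous on $[0,1]$, the integrand is $n\big(h(q|\zeta_s|/n)+o(1)\big)$ uniformly, and the numerator is $nE\tau\,\big(m_n(h(q|\zeta|/n))+o(1)\big)=nE\tau\,(q\theta\,g(q\theta)+o(1))$. The denominator is $1+qna_nE\tau=nE\tau\,(q\theta+o(1))$. The ratio tends to $g(q\theta)$. As $\pi^{(n)}(\emptyset)=1/(1+qM_1)\to0$, $E_{\pi^{(n)}}g(|\eta|/n)\to g(q\theta)$ for every bounded continuous $g$, that is, $|\eta|/n\to q\theta=(1-p)\theta(p)$ in $\pi^{(n)}$-probability. $\blacksquare$
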